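# Two-periodic complexes with finite length homology: when does the folded Koszul complex generate $K_0$?

Throughout, $(Q,\mathfrak m)$ is a regular local ring, $k=Q/\mathfrak m$ and $n=\dim Q$. The question treated here comes from Michael K. Brown, Claudia Miller, Peder Thompson, Mark E. Walker, "Adams Operations on Matrix Factorizations", arXiv:1610.09907 (2016).

## 1. Two-periodic complexes, foldings and their Grothendieck group

We use these textbook facts. A typical ring to have in mind is $Q=k[[x_1,\dots,x_n]]$.

1. $Q$ is a Noetherian domain. Every system of parameters $z_1,\dots,z_n$ is a regular sequence, in any order, and so is every sequence of positive powers $z_1^{e_1},\dots,z_n^{e_n}$.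
2. Every finitely generated $Q$-module has a resolution of length at most $n$ by finite free modules, so $\mathrm{Ext}^i_Q=0$ for $i>n$. Every localization of $Q$ has global dimension at most $n$.
3. The Koszul complex on a regular system of generators of $\mathfrak m$ is a free resolution of $k$.
4. (Krull) For an ideal $I$, $\bigcap_N (I+\mathfrak m^N)=I$.

**Definition 1.1.** A $\mathbb Z/2$-graded complex of finite rank free modules is a pair $X=(X^0\xrightarrow{d^0}X^1\xrightarrow{d^1}X^0)$ with $X^0,X^1$ finite rank free, $d^1d^0=0$ and $d^0d^1=0$. Equivalently, it is $X=X^0\oplus X^1$ with an odd endomorphism $\delta$ such that $\delta^2=0$. Its homology is $H^0(X)=\ker d^0/\operatorname{im}d^1$ and $H^1(X)=\ker d^1/\operatorname{im}d^0$. The objects of $\mathrm{mf}^{\mathfrak m}(Q,0)$ are those $X$ whose $H^0(X)$ and $H^1(X)$ have finite length. Morphisms are even maps commuting with $\delta$.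

**Example 1.2.** Let $n=3$ and let $v=(v_1,v_2,v_3)\in Q^3$ have entries forming a system of parameters. Put $X^0=X^1=Q^3$ and
$$d^0(f)=f\times v,\qquad d^1(e)=(v\cdot e)\,v .$$
Then $d^1d^0(f)=(v\cdot(f\times v))v=0$ and $d^0d^1(e)=(v\cdot e)(v\times v)=0$. Call this complex $T_v$. The Koszul complex of $v$ is
$$0\to Q\xrightarrow{\ v\ }Q^3\xrightarrow{\ \times v\ }Q^3\xrightarrow{\ v\,\cdot\ }Q\to 0,$$
exact except at the right end. So $\ker d^0=Qv$, while $\operatorname{im}d^1=(v_1,v_2,v_3)v$; hence $H^0(T_v)\cong Q/(v_1,v_2,v_3)$. Since $Q$ is a domain and $v\ne0$, $\ker d^1=\{e: v\cdot e=0\}=\operatorname{im}d^0$; hence $H^1(T_v)=0$. So $T_v$ lies in $\mathrm{mf}^{\mathfrak m}(Q,0)$. It is the Koszul complex with its two end terms spliced together.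

**Definition 1.3.** Two morphisms $f,g:X\to Y$ are homotopic if $f-g=\delta_Yh+h\delta_X$ for some odd $h$. The homotopy category is $[\mathrm{mf}^{\mathfrak m}(Q,0)]$. An object is contractible if $1=\delta h+h\delta$ for some odd $h$; such an $h$ is a contraction. The shift $X[1]$ has swapped parity and differential $-\delta$, so $X[2]=X$. The cone of $f:X\to Y$ is $Y\oplus X[1]$ with differential $\begin{pmatrix}\delta_Y&f\\0&-\delta_X\end{pmatrix}$. Distinguished triangles are those isomorphic in the homotopy category to $X\xrightarrow{f}Y\to\mathrm{cone}(f)\to X[1]$.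

For example, $(Q\xrightarrow{1}Q\xrightarrow{0}Q)$ is contractible: let $h$ be the identity from the odd to the even part, and $0$ on the even part. Swapping parity without changing the sign of $\delta$ gives an object isomorphic to $X[1]$, by $-1$ on one of the two parities.

**Definition 1.4.** The folding of a bounded $\mathbb Z$-graded complex $(P^\bullet,\partial)$ of finite free modules has even part $\bigoplus_iP^{2i}$, odd part $\bigoplus_iP^{2i+1}$ and differential induced by $\partial$. The folded Koszul complex $K$ is the folding of the Koszul complex on a regular system of generators of $\mathfrak m$, placed so that its homology $k$ is in even degree. (The other placement changes the class below by a sign.)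

For example, if $n=2$ and $\mathfrak m=(x,y)$, then $K$ has even part $\Lambda^0\oplus\Lambda^2$ and odd part $\Lambda^1$, where $\Lambda=\Lambda_Q(e_1,e_2)$, with $e_1\mapsto x$, $e_2\mapsto y$, $e_1e_2\mapsto xe_2-ye_1$, $1\mapsto0$.

**Definition 1.5.** $K_0(\mathrm{mf}^{\mathfrak m}(Q,0))$ is the free abelian group on isomorphism classes of objects of $[\mathrm{mf}^{\mathfrak m}(Q,0)]$ modulo $[X]=[X']+[X'']$ for every distinguished triangle $X'\to X\to X''\to X'[1]$.

The triangle $X\to0\to X[1]\to X[1]$ gives $[X[1]]=-[X]$. Two further rules are used all the time.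

**Rule 1.6.** Let $0\to X'\to X\to X''\to0$ be a degreewise split exact sequence of objects. Then $[X]=[X']+[X'']$. Indeed, write $X=X'\oplus X''$ with differential $\begin{pmatrix}\delta'&\beta\\0&\delta''\end{pmatrix}$. Then $\delta^2=0$ gives $\delta'\beta=-\beta\delta''$, so $\beta:X''[-1]\to X'$ is a chain map, and its cone is $X$. Rotating $X''[-1]\to X'\to X\to X''$ gives a distinguished triangle $X'\to X\to X''\to X'[1]$.

**Rule 1.7.** In such a sequence, if $X''$ is contractible then $X'\to X$ is a homotopy equivalence, and if $X'$ is contractible then $X\to X''$ is one. In a distinguished triangle with one term zero, the map between the other two is an isomorphism.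

Write $K_0^{\mathfrak m}(Q)$ for the Grothendieck group of bounded $\mathbb Z$-graded complexes of finitely generated projective $Q$-modules with homology supported in $\{\mathfrak m\}$. We take as known that it is free abelian of rank one, generated by the class of the Koszul complex. Folding sends homotopies to homotopies and cones to cones, so it induces $K_0^{\mathfrak m}(Q)\to K_0(\mathrm{mf}^{\mathfrak m}(Q,0))$, and its image is exactly $\mathbb Z[K]$. So a class lies in $\mathbb Z[K]$ as soon as it is an integer combination of classes of foldings.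

**The Euler characteristic.** Put $\chi(X)=\ell(H^0(X))-\ell(H^1(X))$. A distinguished triangle gives a $6$-periodic exact homology sequence, and the alternating sum of the six lengths vanishes. So $\chi$ is a homomorphism $K_0(\mathrm{mf}^{\mathfrak m}(Q,0))\to\mathbb Z$. Since $\chi(K)=1$, the class $[K]$ has infinite order and
$$K_0(\mathrm{mf}^{\mathfrak m}(Q,0))=\mathbb Z[K]\oplus\ker\chi,\qquad \mathbb Z[K]\cong\mathbb Z. \tag{1}$$

We can now ask: **is $K_0(\mathrm{mf}^{\mathfrak m}(Q,0))$ free of rank one, generated by $[K]$?** By (1), this asks whether $\ker\chi=0$. Already Example 1.2 with $v$ a regular system of generators makes one hesitate: $T_v$ has $H^0=k$ and $H^1=0$, just like $K$. Is $[T_v]=[K]$?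

**Theorem 1.8.**
(A) If $n\le2$, then $K_0(\mathrm{mf}^{\mathfrak m}(Q,0))$ is free of rank one, generated by $[K]$.
(B) If $n\ge3$, then $\ker\chi\ne0$. So $K_0(\mathrm{mf}^{\mathfrak m}(Q,0))$ is not generated by $[K]$ and is not isomorphic to $\mathbb Z$. In fact it is not finitely generated; hence $\ker\chi$ is not finitely generated either.

Moreover, suppose $n\ge3$, $Q$ contains a field and $\mathfrak m=(x_1,\dots,x_n)$. Then the exterior algebra $\Lambda_Q(e_1,\dots,e_n)$, graded by parity, with differential $\delta=\sum_ix_i\iota_i+\iota_1\iota_2\iota_3$ ($\iota_i$ being contraction against $e_i^*$), has class not in $\mathbb Z[K]$.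

So the answer is no in general: the statement holds exactly when $\dim Q\le2$, in every characteristic, equal or mixed.

## 2. Dimension at most one, and why filtering by cycles leaves the category

Write $Z^i=\ker d^i$ and $B^i=\operatorname{im}d^{i-1}\subset Z^i$, with $i$ modulo $2$.

**Part (A) for $n\le1$.** Here $Q$ is a field or a discrete valuation ring, so submodules of finite free modules are free. The quotient $X^i/Z^i\cong B^{i+1}$ is free, so $X^i=Z^i\oplus S^i$ with $d^i$ mapping $S^i$ isomorphically onto $B^{i+1}\subset Z^{i+1}$. Therefore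
$$X=(S^0\to Z^1)\ \oplus\ (S^1\to Z^0).$$
Each summand is a folding of a two-term complex (up to parity), with homology $Z^1/B^1=H^1(X)$, respectively $Z^0/B^0=H^0(X)$, of finite length. So $[X]\in\mathbb Z[K]$, and (1) finishes the case. $\qquad\blacksquare$

In higher dimension the sensible first attempt is to cut $X$ along its cycles: $Z=\ker\delta$ is a subcomplex with zero differential, and $X/Z\cong B$ also has zero differential. This stops at once. For $K$ with $n=2$, the even cycles are $\Lambda^0\cong Q$ (since $\Lambda^2\to\Lambda^1$ is injective) and the odd cycles are the image of $\Lambda^2$, again $\cong Q$. So $Z$ is $(Q\xrightarrow{0}Q\xrightarrow{0}Q)$, whose homology has infinite length. The pieces are not objects of $\mathrm{mf}^{\mathfrak m}(Q,0)$, and the exact sequence says nothing in $K_0$.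

## 3. Dimension two: gluing two resolutions

Instead of cutting $X$, we replace it by a larger, homotopy equivalent object assembled from free resolutions of $H^0(X)$ and $H^1(X)$. Let $n=2$.

**Definition 3.1.** Let $R_0:0\to A_2\to A_1\to A_0$ and $R_1:0\to C_2\to C_1\to C_0$ be finite free resolutions of finite length modules $M_0,M_1$, and let $a:A_2\to C_0$, $c:C_2\to A_0$ be arbitrary maps. Then $X(a,c)=X(R_0,R_1;a,c)$ is the $\mathbb Z/2$-graded complex with even part $A_2\oplus A_0\oplus C_1$, odd part $A_1\oplus C_2\oplus C_0$ and differential $\delta=\partial_A+\partial_C+a+c$.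

We have $\delta^2=0$: $\delta$ kills $A_0$ and $C_0$ and has no component into $A_2,C_2$, so the only possibly nonzero two-step paths are $A_2\to A_1\to A_0$ and $C_2\to C_1\to C_0$, which compose to $0$.

Here is a small example. Let $R_0=R_1$ be the Koszul resolution of $k$. Then $a$ and $c$ are elements of $Q$. If $a=c=0$ we get a sum of two foldings. If only one of them is zero, say $a=0$, then the $A$-part is a subcomplex with quotient the $C$-part, and the class is again a combination of foldings. The problem is to have both gluing maps present at once.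

**Step 1. Every object $X$ is homotopy equivalent to some $X(a,c)$.** This step puts $X$ in a form built from resolutions. $Z^i$ is the kernel of a map between free modules, so it is a second syzygy; as $Q$ has global dimension $2$, it is free. So
$$R_0:\ 0\to Z^1\to X^1\xrightarrow{d^1}Z^0,\qquad R_1:\ 0\to Z^0\to X^0\xrightarrow{d^0}Z^1$$
are free resolutions of $Z^0/B^0=H^0(X)$ and $Z^1/B^1=H^1(X)$. Thus $A_2=C_0=Z^1$, $C_2=A_0=Z^0$, $A_1=X^1$, $C_1=X^0$. Take $a=-\mathrm{id}_{Z^1}$, $c=-\mathrm{id}_{Z^0}$ and define $\varphi:X\to X(a,c)$ by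
$$\varphi(x^0)=(d^0x^0,\,0,\,x^0)\in A_2\oplus A_0\oplus C_1,\qquad \varphi(x^1)=(x^1,\,d^1x^1,\,0)\in A_1\oplus C_2\oplus C_0.$$

First, $\varphi$ is a chain map. The element $\delta\varphi(x^0)$ has $A_1$-component $d^0x^0$, $C_2$-component $0$, and $C_0$-component $-d^0x^0+d^0x^0=0$ (from $a$ and from $\partial_C$). Since $d^1d^0=0$, this is $\varphi(d^0x^0)$. The element $\delta\varphi(x^1)$ has $A_2$-component $0$, $A_0$-component $d^1x^1-d^1x^1=0$ (from $\partial_A$ and $c$), and $C_1$-component $d^1x^1$. Since $d^0d^1=0$, this is $\varphi(d^1x^1)$.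

Second, $\varphi$ is degreewise split injective with free cokernel. The maps
$$(\alpha,\alpha_0,\gamma)\mapsto(\alpha-d^0\gamma,\ \alpha_0)\in A_2\oplus A_0,\qquad (x,\beta,\gamma)\mapsto(\beta-d^1x,\ \gamma)\in C_2\oplus C_0$$
are surjective, and their kernels are $\{(d^0\gamma,0,\gamma)\}$ and $\{(x,d^1x,0)\}$, the images of $\varphi$.

Third, the cokernel is contractible. An element $\alpha\in A_2=Z^1$ is represented by $(\alpha,0,0)$. Its differential is $(\alpha,0,-\alpha)\in A_1\oplus C_2\oplus C_0$, whose class is $(-d^1\alpha,-\alpha)=(0,-\alpha)$. An element $\beta\in C_2=Z^0$ is represented by $(0,\beta,0)$. Its differential is $(0,-\beta,\beta)\in A_2\oplus A_0\oplus C_1$, whose class is $(-d^0\beta,-\beta)=(0,-\beta)$. And $A_0,C_0$ go to $0$. So the cokernel is the sum of $A_2\xrightarrow{-1}C_0$ and $C_2\xrightarrow{-1}A_0$, hence contractible. By Rule 1.7, $\varphi$ is a homotopy equivalence. (In particular this $X(a,c)$ has finite length homology.)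

**Step 2. Up to isomorphism, $X(a,c)$ depends only on $[a]\in\mathrm{Ext}^2(M_0,M_1)$ and $[c]\in\mathrm{Ext}^2(M_1,M_0)$.** This step lets us change the gluing maps. Since $R_0$ and $R_1$ have length $2$,
$$\mathrm{Ext}^2(M_0,M_1)=H^2\,\mathrm{Hom}(R_0,R_1)=\mathrm{Hom}(A_2,C_0)\big/\{u\partial_A-\partial_Cv\},\qquad u:A_1\to C_0,\ v:A_2\to C_1 .$$
Given $u,v$, let $\nu$ be the even operator on the underlying module of $X(a,c)$ with components $u$ and $v$. Its image lies in $C_0\oplus C_1$, $\delta$ maps $C_0\oplus C_1$ into $C_0$, and $\nu$ kills every $C_i$. Hence $\nu^2=0$ and $\nu\delta\nu=0$. The only component of $\delta$ into $A_1\oplus A_2$ is $\partial_A:A_2\to A_1$, so $\nu\delta=u\partial_A$. Since $\delta$ kills $C_0$, $\delta\nu=\partial_Cv$. Therefore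
$$(1+\nu)\,\delta\,(1+\nu)^{-1}=(1+\nu)\delta(1-\nu)=\delta+u\partial_A-\partial_Cv,$$
which is the differential of $X(a+u\partial_A-\partial_Cv,\ c)$. For $c$, use $\nu$ with components $u':C_1\to A_0$ and $v':C_2\to A_1$. Exchanging the roles of $R_0$ and $R_1$, the same computation replaces $c$ by $c+u'\partial_C-\partial_Av'$ and leaves $a$ unchanged.

In the small example, the coboundaries $u\partial_A-\partial_Cv$ form $\mathfrak m$. So $\mathrm{Ext}^2(k,k)=k$, and only the residues of $a,c$ modulo $\mathfrak m$ matter.

**Step 3. Killing $a$ by enlarging $M_1$.** This step removes one of the two gluing maps; the point is that $a$ can be killed while $c$ still extends, because $\mathrm{Ext}^3=0$. By Step 1, let $X=X(R_0,R_1;a,c)$.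

Let $E$ be the injective hull of $k$ and embed $M_1\subset E^r$, which is possible since $M_1$ has finite length. Every element of $E$ is killed by a power of $\mathfrak m$, so $E^r$ is the directed union of its finite length submodules containing $M_1$. As $M_0$ has a resolution by finite free modules, $\mathrm{Ext}^2(M_0,-)$ commutes with directed unions. Since $\mathrm{Ext}^2(M_0,E^r)=0$, there is a finite length module $M_1'$ with $M_1\subset M_1'\subset E^r$ such that $[a]\mapsto0$ in $\mathrm{Ext}^2(M_0,M_1')$.

Put $M''=M_1'/M_1$ and let $R''$ be a finite free resolution of $M''$ of length at most $2$, with terms $C_i''$. Let $R_1'$ be the horseshoe resolution of $M_1'$, with terms $C_i\oplus C_i''$, and let $j:R_1\to R_1'$ be the degreewise split inclusion, with cokernel $R''$. In the exact sequence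
$$\mathrm{Ext}^2(M_1',M_0)\to\mathrm{Ext}^2(M_1,M_0)\to\mathrm{Ext}^3(M'',M_0)=0$$
the first map is represented by composition with $j_2$. So $[c]$ lifts to the class of some $c':C_2\oplus C_2''\to A_0$ with $[c'j_2]=[c]$. By Step 2 we may assume $c=c'j_2$. Consider
$$\mathrm{id}_{R_0}\oplus j:\ X(R_0,R_1;a,c'j_2)\longrightarrow X(R_0,R_1';j_0a,c').$$
It is a chain map: it is compatible with $\partial_A$ and $\partial_C$ because $j$ is a chain map, with $a$ because $j_0\circ a$ is the gluing map of the target, and with $c$ because $c'\circ j_2$ is the gluing map of the source. It is degreewise split injective, and its cokernel is a folding of a shift of $R''$.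

The class $[j_0a]\in\mathrm{Ext}^2(M_0,M_1')$ is the image of $[a]$, hence $0$. By Step 2 the target is isomorphic to $X(R_0,R_1';0,c')$. With $a$ replaced by $0$, the $A$-part is a degreewise split subcomplex, a folding of $R_0$, and the quotient is a folding of a shift of $R_1'$. In particular the target has finite length homology. By Rule 1.6 applied twice,
$$[X]=[\text{folding of }R_0]+[\text{folding of a shift of }R_1']-[\text{folding of a shift of }R''],$$
so $[X]\in\mathbb Z[K]$. With (1) this proves Theorem 1.8(A). $\qquad\blacksquare$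

## 4. Dimension three: the cycles stop being free

Where does this break for $n=3$? Take $T_v$ from Example 1.2 with $v$ a regular system of generators. Its odd cycles are $Z^1=\{e:v\cdot e=0\}=\operatorname{im}(\times v)$, sitting in $0\to Q\xrightarrow{v}Q^3\to Z^1\to0$. If $Z^1$ were free, this sequence would split and $Qv$ would be a direct summand of $Q^3$, which is impossible as $v\in\mathfrak mQ^3$. So $R_0$ and $R_1$ of Step 1 are no longer free resolutions, and the construction of $X(a,c)$ does not start.

To show that a class is not in $\mathbb Z[K]$ we need an invariant other than $\chi$, one that vanishes on every folding. What distinguishes a folding is that it comes with a $\mathbb Z$-grading. So let us see what such a grading forces.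

Suppose $X$ is a folding, so $\delta$ has $\mathbb Z$-degree $+1$. After inverting a parameter $z_i$ the complex becomes exact and has a contraction $h_i$, which can be chosen of degree $-1$. If $D$ is a derivation of the ring, then $D(\delta)$, taken entrywise in homogeneous bases, has degree $+1$. A product of $n$ contractions and $m$ operators $D_j(\delta)$ thus has degree $m-n$, and its supertrace vanishes unless $m=n$. On a general $\mathbb Z/2$-graded complex there is no degree, only a parity. The product is even when $m\equiv n$ modulo $2$, and nothing forces its supertrace to vanish. The case $m=n$ must be avoided. For the Koszul complex on $x_1,\dots,x_n$ with $h_i=e_i\wedge(-)/x_i$ and $D_j=\partial/\partial x_j$, the product $h_1\cdots h_nD_1(\delta)\cdots D_n(\delta)$ is $1/(x_1\cdots x_n)$ times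
$$(e_1\wedge)\cdots(e_n\wedge)\,\iota_1\cdots\iota_n,$$
which is $\pm$ the projector onto the line of $e_1\cdots e_n$, with supertrace $\pm1$. So we take $m=n-2$, which is at least $1$ exactly when $n\ge3$.

The contractions $h_i$ exist only on the localizations and do not agree there. The next section glues them by a Čech construction; the value of the invariant then lives in a top Čech cohomology module.

## 5. A Čech algebra and the invariant $\rho$

In this section $R$ is a regular local ring of dimension $n\ge3$ with maximal ideal $\mathfrak n$, $z_1,\dots,z_n$ is a system of parameters, $m=n-2$, and $D_1,\dots,D_m:R\to R$ are derivations.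

**Definition 5.1.** For an $R$-module $M$ and $0\le p\le n-1$ put $\check C^p(M)=\prod_{i_0<\dots<i_p}M_{z_{i_0}\cdots z_{i_p}}$ and
$$(\check df)_{i_0\dots i_{p+1}}=\sum_k(-1)^kf_{i_0\dots\widehat{i_k}\dots i_{p+1}},$$
and let
$$H=\check C^{n-1}(R)/\check d\,\check C^{n-2}(R)=R_{z_1\cdots z_n}\Big/\sum_i\operatorname{im}R_{z_1\cdots\widehat{z_i}\cdots z_n}.$$

Every element of $H$ is killed by a power of $\mathfrak n$: the class of $r/(z_1\cdots z_n)^e$ is killed by each $z_i^e$, and $(z_1^e,\dots,z_n^e)$ contains a power of $\mathfrak n$.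

**Lemma 5.2.** For $r\in R$ and $e_i\ge1$,
$$\frac{r}{z_1^{e_1}\cdots z_n^{e_n}}=0\ \text{in}\ H\iff r\in(z_1^{e_1},\dots,z_n^{e_n}). \tag{2}$$

Proof. If $r=\sum_ir_iz_i^{e_i}$, then the fraction is a sum of fractions whose $i$-th one has no $z_i$ in the denominator, so it is $0$. Conversely, if the fraction is $0$ in $H$, then for some $t\ge0$ it equals $\sum_is_i/\prod_{l\ne i}z_l^{e_l+t}$ with $s_i\in R$. Multiplying by $\prod_lz_l^{e_l+t}$ gives
$$(z_1\cdots z_n)^tr\in(z_1^{e_1+t},\dots,z_n^{e_n+t}).$$
Now suppose $z_1^ty\in(z_1^{e_1+t})+I$ with $I$ generated by powers of $z_2,\dots,z_n$. Then $z_1^t(y-z_1^{e_1}s)\in I$ for some $s$. As $z_1$ is a nonzerodivisor modulo $I$, $y\in(z_1^{e_1})+I$. With $y=(z_2\cdots z_n)^tr$ this removes the shift $t$ for $z_1$; doing the same successively for $z_2,\dots,z_n$ gives $r\in(z_1^{e_1},\dots,z_n^{e_n})$. $\qquad\blacksquare$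

For example, if $R=k[[x_1,\dots,x_n]]$ and $z_i=x_i$, then $H$ has the $k$-basis of monomials $x_1^{-e_1}\cdots x_n^{-e_n}$, $e_i\ge1$. They span, since numerators may be reduced modulo $(x_1^{e},\dots,x_n^{e})$. They are independent by (2), since a combination of monomials with all exponents less than $e$ lies in $(x_1^e,\dots,x_n^e)$ only if it is $0$.

Now fix $X\in\mathrm{mf}^{\mathfrak n}(R,0)$ with differential $\delta$. All commutators $[\,,\,]$ are graded. The supertrace of an even operator is its trace on $X^0$ minus its trace on $X^1$; odd operators have supertrace $0$. It vanishes on supercommutators.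

**Step 1. The algebra $\mathcal A$.** This step builds an algebra in which all local contractions live together. Let $\mathcal A=\bigoplus_p\check C^p(\mathrm{End}\,X)$. An element $f\in\check C^p(\mathrm{End}^{|f|}X)$ has internal parity $|f|$ and total parity $p+|f|$. For such $f$ and for $g\in\check C^q$ put
$$(fg)_{i_0\dots i_{p+q}}=(-1)^{q|f|}f_{i_0\dots i_p}\,g_{i_p\dots i_{p+q}} .$$
The product is associative: with a third element of Čech degree $r$, both bracketings carry the sign exponent $q|f|+r|f|+r|g|$. Constant $0$-cochains give an embedding $\mathrm{End}\,X\subset\mathcal A$, and $\check d$ kills them.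

The operator $\check d$ is an odd derivation for the total parity. Let $\cup$ be the product without the sign. Then
$$\check d(f\cup g)=\check df\cup g+(-1)^pf\cup\check dg. \tag{3}$$
To see this, evaluate at $i_0\dots i_{p+q+1}$. The first term on the right is $\sum_{l=0}^{p+1}(-1)^lf_{i_0\dots\widehat{i_l}\dots i_{p+1}}g_{i_{p+1}\dots}$, the second is $\sum_{l=p}^{p+q+1}(-1)^lf_{i_0\dots i_p}g_{i_p\dots\widehat{i_l}\dots}$. The term $l=p+1$ of the first and the term $l=p$ of the second are $(-1)^{p+1}$ and $(-1)^p$ times $f_{i_0\dots i_p}g_{i_{p+1}\dots i_{p+q+1}}$ and cancel. The remaining terms, $l\le p$ in the first and $l\ge p+1$ in the second, are those of $\check d(f\cup g)$. Now $(\check df)g=(-1)^{q|f|}\check df\cup g$ and $f(\check dg)=(-1)^{(q+1)|f|}f\cup\check dg$. Multiplying (3) by $(-1)^{q|f|}$ gives $\check d(fg)=(\check df)g+(-1)^{p+|f|}f(\check dg)$.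

Put $\partial=\check d+[\delta,-]$. Both summands are odd derivations, hence so is $\partial$. Since $\check d\delta=0$, the derivation rule gives $\check d[\delta,f]=-[\delta,\check df]$; also $\check d^2=0$ and $[\delta,[\delta,f]]=[\delta^2,f]=0$. So $\partial^2=0$. For constants $b\in\mathrm{End}\,X$, $\partial b=[\delta,b]$.

**Step 2. The functional $s$.** This step produces a functional on $\mathcal A$ that kills boundaries. For $f\in\check C^p$ we have $\delta f=(-1)^p\delta\circ f$ (here $|\delta|=1$ and $f$ has Čech degree $p$) and $f\delta=f\circ\delta$, where $\circ$ is componentwise composition. So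
$$[\delta,f]=(-1)^p\delta\circ f-(-1)^{p+|f|}f\circ\delta=(-1)^p\big(\delta\circ f-(-1)^{|f|}f\circ\delta\big)$$
is $\pm$ a componentwise supercommutator, and its supertrace is $0$. Hence the componentwise supertrace satisfies $\mathrm{str}\,\partial f=\check d\,\mathrm{str}f$. Let $s(f)\in H$ be the class of the supertrace of the $\check C^{n-1}$-component of $f$. As $n-1\ge1$,
$$s\circ\partial=0,\qquad s(f)=0\ \text{ if }f\in\check C^0. \tag{4}$$

**Step 3. A global solution of $\partial h=1$.** This step glues the local contractions. First, they exist. The homology of $X$ is killed by a power of $z_i$, so $X_{z_i}$ is exact. Its cycle modules fit in $0\to Z^l\to X^l_{z_i}\to Z^{l+1}\to0$ ($l$ modulo $2$), so each is a syzygy of arbitrarily high order over $R_{z_i}$, a ring of finite global dimension. So they are projective, the sequences split, $X^l_{z_i}=Z^l\oplus S^l$ with $\delta:S^l\cong Z^{l+1}$, and the inverses of these isomorphisms, extended by $0$ on the $S^l$, form an odd $h_i\in\mathrm{End}(X)_{z_i}$ with $[\delta,h_i]=1$.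

Let $\mathfrak h=(h_i)\in\check C^0$, an odd element. Then
$$\partial\mathfrak h=1+\eta,\qquad \eta=\check d\mathfrak h,\quad \eta_{ij}=h_j-h_i .$$
The element $\eta$ is even and nilpotent, since $\check C^p=0$ for $p\ge n$. So $1+\eta$ is invertible. It is closed, as $\partial^2=0$, and $0=\partial\big((1+\eta)(1+\eta)^{-1}\big)=(1+\eta)\,\partial\big((1+\eta)^{-1}\big)$ shows that its inverse is closed. Hence
$$h:=\mathfrak h(1+\eta)^{-1}\ \text{ is odd and }\ \partial h=(1+\eta)(1+\eta)^{-1}=1 .$$
Its component in $\check C^{n-1}$ is that of $\mathfrak h(-\eta)^{n-1}$: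
$$h^{(n-1)}_{12\cdots n}=\pm h_1(h_2-h_1)(h_3-h_2)\cdots(h_n-h_{n-1}),\quad\text{the sign depending only on }n. \tag{5}$$

For example, on the Koszul complex of $z_1,\dots,z_n$ one may take $h_i=\varepsilon_i/z_i$ with $\varepsilon_i=e_i\wedge(-)$, since $[\sum_jz_j\iota_j,\varepsilon_i]=z_i$. As $h_i^2=0$, (5) telescopes to $\pm\varepsilon_1\cdots\varepsilon_n/(z_1\cdots z_n)$.

**Step 4. Definition of $\rho$.** Choose bases of $X^0$ and $X^1$ and let $D_j(\delta)$ be $D_j$ applied entrywise. Applying $D_j$ to $\delta^2=0$ gives $[\delta,D_j(\delta)]=0$. Put $\theta=D_1(\delta)\cdots D_m(\delta)\in\mathrm{End}\,X$, so $\partial\theta=0$, and define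
$$\rho(X)=s(h\theta)\in H\qquad\text{for any odd }h\in\mathcal A\text{ with }\partial h=1. \tag{6}$$
Parities match: $h^{(n-1)}$ has internal parity $n$, and $\theta$ has parity $n-2$.

The value does not depend on $h$. If $\partial h=\partial h'=1$, put $g=h(h-h')$. Then $\partial g=(\partial h)(h-h')-h(\partial h-\partial h')=h-h'$. So $(h-h')\theta=\partial(g\theta)$, which $s$ kills.

The value does not depend on the bases. After an even base change $g$ with entries in $R$, the matrix of the differential is $\tilde\delta=g\delta g^{-1}$. Since $D_j(g^{-1})=-g^{-1}D_j(g)g^{-1}$,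
$$D_j(\tilde\delta)=g\big(D_j(\delta)+[b_j,\delta]\big)g^{-1},\qquad b_j=g^{-1}D_j(g).$$
Put $c_j=D_j(\delta)$ and $c_j'=c_j+[b_j,\delta]=c_j-\partial b_j$ (the $b_j$ are even constants). So $\tilde\theta=g\theta'g^{-1}$ with $\theta'=c_1'\cdots c_m'$. All $c_j,c_j'$ are closed odd constants, and changing one factor at a time,
$$\theta'-\theta=-\sum_jc_1'\cdots c_{j-1}'\,(\partial b_j)\,c_{j+1}\cdots c_m=\partial e,\qquad e=-\sum_j(-1)^{j-1}c_1'\cdots c_{j-1}'\,b_j\,c_{j+1}\cdots c_m,$$
with $e$ a constant. The element $\tilde h=ghg^{-1}$ satisfies $\check d\tilde h+[\tilde\delta,\tilde h]=g(\partial h)g^{-1}=1$, and $s(\tilde h\tilde\theta)=s(h\theta')=s(h\theta)+s(h\,\partial e)$. Since $\partial(he)=e-h\,\partial e$, we have $h\,\partial e=e-\partial(he)$, and (4) gives $s(h\,\partial e)=0$. In particular, isomorphic objects have the same $\rho$: transport the bases along the isomorphism.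

**Step 5. $\rho$ is a homomorphism on $K_0$.** We check additivity, then contractible objects, then triangles.

*Additivity.* Let $0\to X'\to X\to X''\to0$ be a degreewise split exact sequence of objects. Use adapted bases, so $\delta$ is block upper triangular with diagonal blocks $\delta',\delta''$. Given local contractions $h_i',h_i''$, put $\epsilon_i=\mathrm{diag}(h_i',h_i'')$. The diagonal blocks of $[\delta,\epsilon_i]$ are $1$, so $[\delta,\epsilon_i]=1+\nu_i$ with $\nu_i$ even and strictly block upper triangular. Then $\nu_i^2=0$, and $[\delta,\nu_i]=[\delta,[\delta,\epsilon_i]]=0$. So $h_i=\epsilon_i(1-\nu_i)$ satisfies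
$$[\delta,h_i]=(1+\nu_i)(1-\nu_i)=1,$$
and it is block upper triangular with diagonal blocks $h_i',h_i''$. Taking diagonal blocks is multiplicative on block upper triangular matrices. So $h=\mathfrak h(1+\eta)^{-1}$ and $\theta$ are block upper triangular, with diagonal blocks the corresponding $h',h''$ and $\theta',\theta''$. Since the supertrace sees only diagonal blocks, $\rho(X)=\rho(X')+\rho(X'')$.

*Contractible objects.* If $X$ is contractible, take for $h$ a constant contraction. Then $\partial h=[\delta,h]=1$ and $h\theta\in\check C^0$, so $\rho(X)=0$ by (4).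

*Triangles.* For $f:X\to Y$ apply additivity to $0\to Y\to\mathrm{cone}(f)\to X[1]\to0$. With $f=\mathrm{id}_X$, whose cone is contractible, $\rho(X[1])=-\rho(X)$. With $f$ a homotopy equivalence, whose cone is also contractible, $\rho(X)=\rho(Y)$. In general $\rho(\mathrm{cone}(f))=\rho(Y)-\rho(X)$. Since every distinguished triangle is isomorphic in the homotopy category to one of the form $X\to Y\to\mathrm{cone}(f)\to X[1]$, $\rho$ defines a homomorphism $K_0(\mathrm{mf}^{\mathfrak n}(R,0))\to H$.

**Step 6. $\rho$ vanishes on foldings.** This is the degree count of Section 4. Let $X$ be the folding of a bounded complex $P$ of finite free modules with finite length homology and differential of degree $+1$. Each $P_{z_i}$ is a bounded exact complex of free modules, so it has a contraction $h_i$ of $\mathbb Z$-degree $-1$. In homogeneous bases each $D_j(\delta)$ has degree $+1$. By (5), $h^{(n-1)}\theta$ is homogeneous of degree $-n+m=-2\ne0$, so it has no diagonal entries and its supertrace is $0$. In particular $\rho(K_R)=0$, where $K_R$ is the folded Koszul complex on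 a regular system of generators of $\mathfrak n$.

## 6. Koszul complexes with a cubic term

Keep the notation of Section 5. We need objects on which $\rho$ can be computed. A $\mathbb Z$-grading is destroyed most simply by adding to a Koszul differential a term of another odd degree.

**Definition 6.1.** Let $a_i$ be a positive power of $z_i$, $1\le i\le n$. On $\Lambda=\Lambda_R(e_1,\dots,e_n)$ let $\varepsilon_i=e_i\wedge(-)$ and let $\iota_i$ be contraction against $e_i^*$. Put
$$X(a)=\Big(\Lambda,\ \delta=\sum_ia_i\iota_i+\iota_1\iota_2\iota_3\Big).$$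

We have $[\varepsilon_i,\iota_j]=\varepsilon_i\iota_j+\iota_j\varepsilon_i=\delta_{ij}$ (the Kronecker symbol), while the $\varepsilon$'s anticommute among themselves and have square $0$, and so do the $\iota$'s. Hence $\delta^2=0$.

**Example 6.2.** For $n=3$, $X(a)$ is homotopy equivalent to $T_v$ of Example 1.2 with $v=(a_1,a_2,a_3)$. Here $e_i\mapsto a_i$ and $e_ie_j\mapsto a_ie_j-a_je_i$. Since $\iota_3(e_1e_2e_3)=e_1e_2$, $\iota_2(e_1e_2)=-e_1$ and $\iota_1(-e_1)=-1$, we get
$$\delta(e_1e_2e_3)=w-1,\qquad w=a_1e_2e_3-a_2e_1e_3+a_3e_1e_2 .$$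
The subcomplex spanned by $e_1e_2e_3$ and $w-1$ is contractible. It is degreewise split, since $w-1,\ f_1=e_2e_3,\ f_2=-e_1e_3,\ f_3=e_1e_2$ is a basis of the even part. In the quotient, $1=w=\sum_ia_if_i$. So the quotient has odd basis $e_1,e_2,e_3$, even basis $f_1,f_2,f_3$, with $e_i\mapsto a_iw$, which is $d^1(e)=(v\cdot e)v$. Also $f_1\mapsto a_2e_3-a_3e_2$, $f_2\mapsto a_3e_1-a_1e_3$, $f_3\mapsto a_1e_2-a_2e_1$, which is $d^0(f)=f\times v$. Rule 1.7 applies.

**Step 1. Local contractions of $X(a)$.** This step finds explicit $h_i$. Moving $\varepsilon_i$ through $\iota_1\iota_2\iota_3$ gives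
$$[\delta,\varepsilon_1]=a_1+\iota_2\iota_3,\quad[\delta,\varepsilon_2]=a_2-\iota_1\iota_3,\quad[\delta,\varepsilon_3]=a_3+\iota_1\iota_2,\quad[\delta,\varepsilon_i]=a_i\ (i\ge4).$$
For instance, $\iota_1\iota_2\iota_3\varepsilon_2=-\iota_1\iota_2\varepsilon_2\iota_3=-\iota_1(1-\varepsilon_2\iota_2)\iota_3=-\iota_1\iota_3-\varepsilon_2\iota_1\iota_2\iota_3$, so $[\iota_1\iota_2\iota_3,\varepsilon_2]=-\iota_1\iota_3$. Put
$$\mu_1=-\frac{\iota_2\iota_3}{a_1},\quad\mu_2=\frac{\iota_1\iota_3}{a_2},\quad\mu_3=-\frac{\iota_1\iota_2}{a_3},\qquad h_i=\frac{\varepsilon_i}{a_i}(1+\mu_i)\ (i\le3),\quad h_i=\frac{\varepsilon_i}{a_i}\ (i\ge4).$$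
For $i\le3$ we have $[\delta,\varepsilon_i/a_i]=1-\mu_i$. Even monomials in the $\iota$'s commute with $\delta$, and $\mu_i^2=0$, so $[\delta,h_i]=(1-\mu_i)(1+\mu_i)=1$. For $i\ge4$, $[\delta,h_i]=1$ is clear. So $h_i$ is a contraction over $R_{a_i}=R_{z_i}$. In particular the homology of $X(a)$ is finitely generated and vanishes after inverting any $z_i$; it is killed by powers of all $z_i$, so it has finite length and $X(a)\in\mathrm{mf}^{\mathfrak n}(R,0)$.

The monomial in $\mu_i$ does not involve $\iota_i$, so $\varepsilon_i$ commutes with $\mu_i$, and $h_i^2=0$. The product in (5) telescopes, because $h_1(h_2-h_1)=h_1h_2$, $h_1h_2(h_3-h_2)=h_1h_2h_3$, and so on: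
$$h^{(n-1)}=\pm h_1h_2\cdots h_n. \tag{7}$$

**Step 2. Supertraces of monomials.** This step tells which coefficients matter. For $A,B\subset[n]:=\{1,\dots,n\}$ let $\varepsilon_A,\iota_B$ be the products in increasing order of indices. The monomial $\varepsilon_A\iota_B$ sends $e_S$ to $0$ or to $\pm e_{(S\setminus B)\cup A}$, the latter only if $B\subset S$ and $A\cap(S\setminus B)=\emptyset$. A diagonal entry requires $(S\setminus B)\cup A=S$, so $A=B$. The operator $\varepsilon_A\iota_A$ is $\pm\prod_{i\in A}\varepsilon_i\iota_i$ with a sign depending only on $|A|$, and $\varepsilon_i\iota_i$ is the projector onto the span of the $e_S$ with $i\in S$. So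
$$\mathrm{str}(\varepsilon_A\iota_B)=0\ \text{ if }A\ne B,\qquad\mathrm{str}(\varepsilon_A\iota_A)=\pm\sum_{S\supseteq A}(-1)^{|S|},$$
which is $0$ unless $A=[n]$, and $\mathrm{str}(\varepsilon_{[n]}\iota_{[n]})=\pm1$.

**Step 3. The leading term of $h_1\cdots h_n$.** This step discards everything with supertrace $0$. Let $F_p$ be the span, over $R_{z_1\cdots z_n}$, of the $\varepsilon_A\iota_B$ with $|A|\le p$. Reordering a product by moving $\iota$'s to the right past $\varepsilon$'s never increases the number of $\varepsilon$'s, so $F_pF_q\subset F_{p+q}$. The commutator $[\mu_i,\varepsilon_j]$ is $0$ or a multiple of a single $\iota$, so it lies in $F_0$. Hence in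
$$h_1\cdots h_n=\frac1{a_1\cdots a_n}\,\varepsilon_1(1+\mu_1)\,\varepsilon_2(1+\mu_2)\,\varepsilon_3(1+\mu_3)\,\varepsilon_4\cdots\varepsilon_n$$
we may move the $\mu_i$ to the right at the cost of terms in $F_{n-1}$. Since $\mu_i\mu_j=0$ for $i\ne j$ (the two monomials share an index),
$$h_1\cdots h_n\equiv\frac1{a_1\cdots a_n}\,\varepsilon_{[n]}(1+\mu_1+\mu_2+\mu_3)\pmod{F_{n-1}}. \tag{8}$$

**Step 4. The value of $\rho$.** In the basis $(e_S)$ the operators $\iota_b$ have entries $0,\pm1$, which derivations kill. So $D_j(\delta)=\sum_bD_j(a_b)\iota_b$; the cubic term disappears. As the $\iota$'s anticommute,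
$$\theta=\sum_{|B|=n-2}J_B\,\iota_B,\qquad J_B=\det\big(D_j(a_b)\big)_{1\le j\le n-2,\ b\in B},$$
with the indices of $B$ in increasing order. Now $F_{n-1}\theta\subset F_{n-1}$ has supertrace $0$ by Step 2, so by (8) only the coefficient of $\iota_{[n]}$ in $(1+\mu_1+\mu_2+\mu_3)\theta$ matters. The summand $1\cdot\theta$ has only monomials with $n-2$ factors and does not contribute. In $\mu_i\theta$ only $B=\{i,4,\dots,n\}$ contributes. From $\iota_2\iota_3\iota_1=\iota_1\iota_2\iota_3$ and $\iota_1\iota_3\iota_2=-\iota_1\iota_2\iota_3$, the three coefficients are $-J_{\{1,4,\dots,n\}}/a_1$, $-J_{\{2,4,\dots,n\}}/a_2$, $-J_{\{3,4,\dots,n\}}/a_3$. Hence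
$$\rho(X(a))=\pm\frac1{a_1\cdots a_n}\sum_{i=1}^3\frac{J_{\{i,4,\dots,n\}}}{a_i}\ \in H. \tag{9}$$

So the Koszul part supplies $n$ contractions, the $n-2$ derivatives supply $n-2$ factors $\iota$, and the cubic term supplies, through a $\mu_i$, the two missing ones.

## 7. Parameters and derivations on the completion

To make (9) nonzero we need derivations, and $Q$ itself may have too few. So we pass to $R=\widehat Q$, a complete regular local ring of dimension $n$ with maximal ideal $\mathfrak n=\mathfrak mR$. Let $n\ge3$.

**Lemma 7.1.** There are a system of parameters $z_1,\dots,z_n\in Q$, an element $g\in R$ with $g^{\,n-2}\notin(z_4,\dots,z_n)R$, and derivations $D_1,\dots,D_{n-2}$ of $R$ such that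
$$D_1(z_1)=g,\quad D_1(z_i)=0\ (i\ne1);\qquad D_j(z_{j+2})=g,\quad D_j(z_i)=0\ (i\ne j+2)\quad\text{for }2\le j\le n-2.$$

**Case 1: $Q$ contains a field.** Let $z_i=x_i$ be regular parameters of $Q$. By Cohen's theorem $R=k[[x_1,\dots,x_n]]$. Take $g=1$, $D_1=\partial/\partial x_1$ and $D_j=\partial/\partial x_{j+2}$ for $2\le j\le n-2$.

**Case 2: $Q$ contains no field.** The proof has three steps: find a power series subring of $R$, extend its derivations, and adjust the parameters.

*A power series subring.* The domain $Q$ has characteristic $0$, since otherwise it contains a prime field. Its residue characteristic $p$ is positive, since otherwise all nonzero integers are units and $\mathbb Q\subset Q$. So $0\ne p\in\mathfrak m$. Then $\dim Q/pQ=n-1$, and we can choose $y_1,\dots,y_{n-1}\in Q$ such that $p,y_1,\dots,y_{n-1}$ is a system of parameters. By Cohen's structure theorem (Matsumura, *Commutative Ring Theory*, §29) there is a complete discrete valuation ring $V$ with maximal ideal $pV$ and a local homomorphism $V\to R$ inducing an isomorphism on residue fields.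 It is injective because $p\ne0$ in the domain $R$. Consider $A=V[[y_1,\dots,y_{n-1}]]\to R$. This map is finite, since $R/(p,y_1,\dots,y_{n-1})R$ has finite length, $A$ is complete and $R$ is separated. It is injective: a nonzero kernel $I$ would give $\dim R=\dim A/I<\dim A=n$, as $A$ is a domain.

*Extending the derivations.* Let $\partial_i=\partial/\partial y_i$ on $A$. As $R$ is a domain finite over $A$, $\mathrm{Frac}\,R=R\otimes_A\mathrm{Frac}\,A$ is a finite extension of $\mathrm{Frac}\,A$, separable because the characteristic is $0$. So $\partial_i$ extends uniquely to a derivation of $\mathrm{Frac}\,R$. Write $R=\sum_lAq_l$, a finite sum. Every element of $\mathrm{Frac}\,R$ has the form $r/\alpha$ with $r\in R$, $0\ne\alpha\in A$, so there is $0\ne g\in A$ with $g\,\partial_i(q_l)\in R$ for all $i,l$. For $r=\sum_l\alpha_lq_l$ with $\alpha_l\in A$,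
$$g\,\partial_i(r)=\sum_l\big(g\,\partial_i(\alpha_l)\,q_l+\alpha_l\,g\,\partial_i(q_l)\big)\in R .$$
So $g\partial_i$ is a derivation of $R$.

*Arranging $g\notin P:=(y_3,\dots,y_{n-1})A$.* If $n=3$ then $P=0$ and $g\ne0$ suffices. Let $n\ge4$. For $e\ge1$ the ideal $(y_3-p^e)$ of $A$ is a prime of height one with quotient $V[[y_i:i\ne3]]$. These primes are pairwise distinct: if those for $e<e'$ coincided, the common prime would contain $p^e-p^{e'}=p^e\cdot(\text{unit})$, hence $p$, but $p\ne0$ in the quotient. As $g\ne0$ lies in only finitely many primes of height one (they are minimal over $(g)$), $g\notin(y_3-p^{e_3})$ for some $e_3$. Repeat with the nonzero image of $g$ in $A/(y_3-p^{e_3})\cong V[[y_1,y_2,y_4,\dots,y_{n-1}]]$ and the variable $y_4$, and so on. This gives $g\notin(y_3-p^{e_3},\dots,y_{n-1}-p^{e_{n-1}})A$. Replace $y_i$ by $y_i-p^{e_i}\in Q$ for $i\ge3$. This changes neither $A$, nor the $\partial_i$ (the shifts are constants in $V$), nor the ideal $(p,y_1,\dots,y_{n-1})$. So now $g\notin P$.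

Since $P$ is prime, $g^{n-2}\notin P$. By lying-over some prime of $R$ contracts to $P$. It contains $PR$, so $PR\cap A=P$ and $g^{n-2}\notin(y_3,\dots,y_{n-1})R$. Now put
$$z_1=y_1,\quad z_2=y_2,\quad z_3=p,\quad z_i=y_{i-1}\ (i\ge4),\qquad D_1=g\partial_1,\quad D_j=g\partial_{j+1}\ (2\le j\le n-2).$$
Then $(z_4,\dots,z_n)=(y_3,\dots,y_{n-1})$, and $D_j(z_{j+2})=g\,\partial_{j+1}(y_{j+1})=g$ for $j\ge2$. Since $\partial_i(p)=0$, all the other values are as stated. $\qquad\blacksquare$

The element $z_3=p$ sits in one of the two positions that no derivation has to move; this is why mixed characteristic causes no trouble.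

## 8. Nonvanishing of $\rho$ and infinite generation in dimension at least three

Let $n\ge3$, $R=\widehat Q$, and let $z_i,g,D_j$ be as in Lemma 7.1.

**Step 1. Transport $\rho$ to $Q$.** This step makes $\rho$ available on $Q$ although the derivations live on $R$. As $R$ is flat over $Q$, $H^i(X\otimes_QR)=H^i(X)\otimes_QR$ has finite length for $X\in\mathrm{mf}^{\mathfrak m}(Q,0)$. Base change preserves homotopies and cones and sends $K$ to $K_R$, because $\mathfrak n=\mathfrak mR$. So we get
$$\rho_Q:K_0(\mathrm{mf}^{\mathfrak m}(Q,0))\to K_0(\mathrm{mf}^{\mathfrak n}(R,0))\xrightarrow{\ \rho\ }H,\qquad\rho_Q([K])=0 .$$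

**Step 2. The objects $X_N$.** Let $N\ge1$ be invertible in $Q$. There are infinitely many such $N$: all of them if the residue characteristic is $0$, those prime to $p$ if it is $p$. Put
$$X_N=\Big(\Lambda_Q(e_1,\dots,e_n),\ \delta=\sum_ia_i\iota_i+\iota_1\iota_2\iota_3\Big),\qquad a=(z_1^N,z_2^N,z_3^N,z_4,\dots,z_n).$$
The contractions of Section 6, Step 1, are defined over $Q_{z_i}$ because $z_i\in Q$, so $X_N$ has finite length homology over $Q$. Also $X_N\otimes_QR=X(a)$. To evaluate (9): the matrix defining $J_{\{1,4,\dots,n\}}$ is diagonal with entries $Nz_1^{N-1}g,\,g,\dots,g$, so $J_{\{1,4,\dots,n\}}=Nz_1^{N-1}g^{n-2}$. All $D_j$ kill $z_2$ and $z_3$, so $J_{\{2,4,\dots,n\}}=J_{\{3,4,\dots,n\}}=0$. Hence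
$$\rho_Q([X_N])=\pm\frac{N\,g^{\,n-2}}{z_1^{N+1}z_2^Nz_3^N\,z_4\cdots z_n}=:r_N. \tag{10}$$

**Step 3. $r_N\neq0$ for large $N$, so $\ker\chi\ne0$.** By (2), and since $N$ is a unit,
$$r_N=0\iff g^{n-2}\in(z_1^{N+1},z_2^N,z_3^N,z_4,\dots,z_n)R .$$
These ideals decrease as $N$ grows and lie in $(z_4,\dots,z_n)R+\mathfrak n^N$. Since $g^{n-2}\notin(z_4,\dots,z_n)R$, Krull's theorem shows that the membership fails for all large $N$. If $Q$ contains a field, then $g=1$ and it fails for every $N\ge1$, since the ideal is proper. In that case already $r_1=\pm1/(x_1^2x_2\cdots x_n)\ne0$, and $X_1$ is the object named in Theorem 1.8.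

As $\rho_Q$ vanishes on $\mathbb Z[K]$, we have $[X_N]\notin\mathbb Z[K]$ for all these $N$. Thus
$$0\ne[X_N]-\chi(X_N)[K]\in\ker\chi .$$
So by (1), $K_0(\mathrm{mf}^{\mathfrak m}(Q,0))$ is not generated by $[K]$. It is not isomorphic to $\mathbb Z$ in any other way: the surjection $\chi$ would then be a surjection $\mathbb Z\to\mathbb Z$, hence injective.

For $n=3$ and $Q$ containing a field, Example 6.2 gives $[T_v]=[X_1]$ for $v=(x_1,x_2,x_3)$. So the $3\times3$ object of Example 1.2 satisfies $[T_v]\ne[K]$, although $T_v$ and $K$ have the same homology modules.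

**Step 4. $K_0$ is not finitely generated.** This step uses all the $X_N$ together. Suppose $K_0(\mathrm{mf}^{\mathfrak m}(Q,0))$ were finitely generated. Then the image of $\rho_Q$ would lie in a finitely generated $R$-submodule of $H$. Each element of $H$ is killed by a power of $\mathfrak n$, so some $z_2^e$ would kill this submodule. From $z_2^er_N=0$ and (2),
$$z_2^eg^{n-2}\in(z_1^{N+1},z_2^N,z_3^N,z_4,\dots,z_n)R\subset(z_4,\dots,z_n)R+\mathfrak n^N$$
for infinitely many $N$, so $z_2^eg^{n-2}\in(z_4,\dots,z_n)R$ by Krull's theorem. Since $z_2$ is a nonzerodivisor modulo $(z_4,\dots,z_n)R$, we get $g^{n-2}\in(z_4,\dots,z_n)R$, contradicting Lemma 7.1. So $K_0(\mathrm{mf}^{\mathfrak m}(Q,0))=\mathbb Z[K]\oplus\ker\chi$ is not finitely generated, and neither is $\ker\chi$. This proves Theorem 1.8(B). $\qquad\blacksquare$
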